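\title{A strongly inflexible simply connected manifold}

\begin{abstract}
We construct an oriented closed simply connected smooth $64$-manifold $N$ with the following property: for every space $Y$ and every class $\beta\in H_{64}(Y;\mathbb{Z})$ there are only finitely many integers $k$ such that $f_*\beta=k[N]$ for some map $f\colon Y\to N$. This answers a question posed by Loeh. The key step converts infinitely many mapping degrees into a derivation of the minimal Sullivan model of the target that acts non-trivially on the top cohomology class. For closed simply connected manifolds the existence of such a derivation characterizes the failure of the finiteness property, which therefore depends only on the rational homotopy type.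
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $F\colon C\to\mathrm{Ab}$ be a functor from a category $C$ to abelian groups. For objects $X,Y$ of $C$ and elements $\alpha\in F(X)$, $\beta\in F(Y)$ put
\[
D(\beta,\alpha)=\{\,k\in\mathbb{Z} \mid F(f)(\beta)=k\cdot\alpha \text{ for some } f\in\operatorname{Mor}_C(Y,X)\,\},
\qquad D(\alpha)=D(\alpha,\alpha).
\]
The element $\alpha$ is \emph{flexible} if $D(\alpha)$ is infinite, and \emph{inflexible} otherwise. It is \emph{weakly flexible} if $D(\beta,\alpha)$ is infinite for some $Y$ and some $\beta\in F(Y)$, and \emph{strongly inflexible} otherwise. Flexible elements are weakly flexible, so strongly inflexible elements are inflexible.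

In this paper $F$ is integral singular homology $H_n(\,\cdot\,;\mathbb{Z})$ in a fixed degree $n\ge1$ on the category of all topological spaces. A non-empty oriented closed connected $n$-manifold $M$ is called flexible, weakly flexible, and so on, if its fundamental class $[M]$ is. For two such manifolds, $D([M'],[M])$ is the set of degrees of maps $M'\to M$. Thus $M$ is inflexible if its self-maps have finitely many degrees, and strongly inflexible if no fixed homology class, on any space, can be wrapped around $M$ arbitrarily often.

The strong notion is the one that measures size. A \emph{functorial semi-norm} on $H_n(\,\cdot\,;\mathbb{R})$ assigns to every space $X$ a semi-norm $\sigma\colon H_n(X;\mathbb{R})\to[0,\infty]$ such that $\sigma(g_*\alpha)\le\sigma(\alpha)$ for all maps $g$; it is \emph{finite} if it never takes the value $\infty$. If $\sigma$ is finite and $\sigma([M])>0$, then $f_*\beta=k[M]$ forces $|k|\le\sigma(\beta)/\sigma([M])$, so $M$ is strongly inflexible. Conversely, a strongly inflexible manifold defines such a semi-norm, as in the proof of Corollary~\ref{cor:seminorm}.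

Spheres, tori and oriented projective spaces are flexible, while not all oriented closed simply connected manifolds are flexible. Loeh~\cite{Loeh} poses the following as an open problem.

\begin{quote}
\emph{Is there a non-empty oriented closed simply connected manifold of positive dimension that is strongly inflexible?}
\end{quote}

One might guess that there is none. The domain $Y$ is arbitrary, and the cohomology ring of $M$ never obstructs large degrees: for every $q\in\mathbb{Q}^\times$ the map $a\mapsto q^{|a|}a$ is an automorphism of $H^*(M;\mathbb{Q})$ that multiplies the top class by $q^n$. The guess is right for formal manifolds (Remark~\ref{rem:formal}), but it is wrong in general.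

\begin{theorem}\label{thm:main}
There is a non-empty oriented closed simply connected smooth $64$-manifold $N$ such that $D(\beta,[N])$ is finite for every space $Y$ and every $\beta\in H_{64}(Y;\mathbb{Z})$.
\end{theorem}

The difficulty is the quantifier over all $Y$. The next theorem removes it by replacing weak flexibility with a linear condition on the target alone. The terms from rational homotopy theory are recalled in Section~\ref{sec:prelim}; a \emph{$d$-derivation} of a commutative differential graded algebra $A$ is a derivation $\eta\colon A\to A$ of degree $0$ with $d\eta=\eta d$, and $H(\eta)$ is the map it induces on cohomology.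

\begin{theorem}\label{thm:key}
Let $A=(\Lambda V,d)$ be a minimal Sullivan algebra with $V=V^{\ge2}$ of finite type, such that $H(A)$ is a Poincar\'e duality algebra of formal dimension $n\ge1$. Let $X$ be a simply connected space with a quasi-isomorphism $A\to A_{PL}(X)$, and let $\alpha\in H_n(X;\mathbb{Z})$ have infinite order. If $\alpha$ is weakly flexible, then $A$ has a $d$-derivation $\eta$ with $H^n(\eta)\neq0$.
\end{theorem}

Theorem~\ref{thm:main} follows once we exhibit an algebra without such a derivation (Section~\ref{sec:algebra}) and map a simply connected manifold to its realization (Section~\ref{sec:manifold}). For manifolds the condition in Theorem~\ref{thm:key} is also sufficient. If $H^n(A)\cong\mathbb{Q}$, the \emph{degree} of an endomorphism $\varphi$ of $A$ is the rational number by which $H^n(\varphi)$ acts.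

\begin{theorem}\label{thm:class}
Let $M$ be an oriented closed simply connected $n$-manifold, $n\ge1$, with minimal model $A=(\Lambda V,d)$. Let $LM$ be its free loop space and $E\colon LM\times S^1\to M$ the evaluation map. The following are equivalent.
\begin{enumerate}
\item[(1)] $M$ is weakly flexible, that is, not strongly inflexible.
\item[(2)] $A$ has a $d$-derivation $\eta$ with $H^n(\eta)\neq0$.
\item[(3)] The map $H_{n-1}(LM;\mathbb{Z})\to H_n(M;\mathbb{Z})$, $\gamma\mapsto E_*(\gamma\times[S^1])$, is non-zero.
\item[(4)] Some non-zero multiple of $[M]$ equals $f_*\beta$ with $\beta$ a flexible class on some space.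
\item[(5)] The set of degrees of cdga endomorphisms of $A$ is infinite.
\end{enumerate}
In particular, strong inflexibility of simply connected closed manifolds depends only on the rational homotopy type.
\end{theorem}

Condition (3) says that a non-zero multiple of $[M]$ is swept out by an $(n-1)$-dimensional family of loops; running through each loop $k$ times multiplies the degree by $k$. For $M=S^n$ with $n\ge2$, such a family is adjoint to the collapse $S^{n-1}\times S^1\to S^n$ onto the top cell. The theorem says that this mechanism accounts for all weakly flexible simply connected manifolds. Consequences for products, connected sums and semi-norms are in Section~\ref{sec:cor}.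

\section{Preliminaries}\label{sec:prelim}

\subsection*{Pushing degrees forward}

\begin{lemma}\label{lem:push}
Let $g\colon X'\to X$ be a map, and let $\alpha'\in H_n(X';\mathbb{Z})$, $\alpha\in H_n(X;\mathbb{Z})$ and $c\in\mathbb{Z}$ satisfy $g_*\alpha'=c\alpha$. Then $c\cdot D(\beta,\alpha')\subset D(\beta,\alpha)$ for every $\beta$. Hence, if $c\ne0$ and $\alpha'$ is weakly flexible, then $\alpha$ is weakly flexible.
\end{lemma}

\begin{proof}
If $f_*\beta=k\alpha'$, then $(gf)_*\beta=kc\,\alpha$.
\end{proof}

We use that $H_k(Y;\mathbb{Q})=H_k(Y;\mathbb{Z})\otimes\mathbb{Q}$ and $H^k(Y;\mathbb{Q})=\operatorname{Hom}(H_k(Y;\mathbb{Z}),\mathbb{Q})$ for every space $Y$, and we write $\langle\,\cdot\,,\cdot\,\rangle$ for the evaluation pairing. An integral class has infinite order exactly when its image in rational homology is non-zero.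

\subsection*{Cdgas and minimal models}

A \emph{cdga} is a graded algebra $A=\bigoplus_{i\ge0}A^i$ over $\mathbb{Q}$ with $aa'=(-1)^{|a||a'|}a'a$ and a differential $d$ of degree $+1$ satisfying $d(aa')=da\cdot a'+(-1)^{|a|}a\,da'$. A \emph{quasi-isomorphism} is a morphism that induces an isomorphism on cohomology. For a graded vector space $V$, let $\Lambda V$ be the free graded commutative algebra on $V$: polynomial on even generators, exterior on odd ones. By a \emph{minimal algebra} we always mean a minimal Sullivan algebra $A=(\Lambda V,d)$ with $V=V^{\ge2}$ of finite type: each $V^i$ is finite-dimensional, and $dv$ is a sum of products of at least two generators for every $v\in V$. Then each $A^i$ is finite-dimensional, $A^0=\mathbb{Q}$, $A^1=0$, and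
\begin{equation}\label{eq:lower}
d(V^k)\subset\Lambda V^{<k},
\end{equation}
because in a product of degree $k+1$ with at least two factors of degree $\ge2$ every factor has degree at most $k-1$. Property \eqref{eq:lower} allows constructions by induction on the degree of the generators.

A graded commutative algebra $H$ with $H^0=\mathbb{Q}$ is a \emph{Poincar\'e duality algebra of formal dimension $n$} if it is finite-dimensional, $H^i=0$ for $i>n$, $H^n\cong\mathbb{Q}$, and the products $H^i\times H^{n-i}\to H^n$ are perfect pairings. The rational cohomology of an oriented closed connected $n$-manifold is an example.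

We use the following standard facts from \cite{FHT}. There is a contravariant functor $A_{PL}$ from spaces to cdgas with a natural isomorphism of algebras $H(A_{PL}(X))\cong H^*(X;\mathbb{Q})$.
\begin{enumerate}
\item[(R1)] A simply connected space $X$ with finite-dimensional rational homology groups has a \emph{minimal model}: a minimal algebra $A$ with a quasi-isomorphism $A\to A_{PL}(X)$. It is unique up to isomorphism, and spaces of the same rational homotopy type have isomorphic minimal models. If $A,A'$ are minimal models of $X,X'$, then $A\otimes A'$ is a minimal model of $X\times X'$.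
\item[(R2)] If $A$ and $\Lambda W$ are minimal models of $X$ and $Y$, then every map $f\colon Y\to X$ has a \emph{Sullivan representative}, a morphism $\varphi\colon A\to\Lambda W$ with $H(\varphi)=f^*$ \cite[\S12]{FHT}.
\item[(R3)] Every minimal algebra $A$ has a \emph{realization}: a simply connected CW complex $|A|$ with a quasi-isomorphism $A\to A_{PL}(|A|)$ \cite[Theorem~17.10]{FHT}.
\end{enumerate}

\subsection*{Derivations}

Let $A$ be a cdga. A \emph{dg $A$-module} is a cochain complex $P$ with a right action such that $d(p\cdot a)=dp\cdot a+(-1)^{|p|}p\cdot da$; we give it the left action $a\cdot p=(-1)^{|a||p|}p\cdot a$. A \emph{derivation of degree $r$} from $A$ to $P$ is a linear map $\vartheta$ of degree $r$ with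
\[
\vartheta(aa')=\vartheta(a)\cdot a'+(-1)^{r|a|}\,a\cdot\vartheta(a').
\]
A morphism $\psi\colon A\to B$ makes $B$ a dg $A$-module, and derivations $A\to B$ for this structure are called \emph{$\psi$-derivations}. Three facts are used repeatedly.
\begin{enumerate}
\item[(D1)] If $A=\Lambda V$, every linear map $V\to P$ of degree $r$ extends to a unique derivation of degree $r$.
\item[(D2)] If $\vartheta$ is a derivation of degree $r$, then $d\vartheta-(-1)^r\vartheta d$ is a derivation of degree $r+1$. More generally, the graded commutator of two derivations of an algebra to itself is a derivation.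
\item[(D3)] The composite of a derivation with an $A$-linear map $P\to P'$ of degree $0$ is a derivation.
\end{enumerate}
In (D2) one expands both composites on a product $aa'$; the mixed terms cancel.

\section{The idea, for maps to the complex projective plane}\label{sec:example}

Replace spaces by algebras. Morphisms from $A$ to a finite-dimensional cdga $B$ form an algebraic set, and the degree is a polynomial on it. A polynomial with infinitely many values has a non-zero derivative along some tangent vector, and a tangent vector at $\psi$ is a $\psi$-derivation $\theta\colon A\to B$. The problem is that $\theta$ takes values in $B$, while we want a derivation with values in $A$.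

Take $A=\Lambda(x,y)$ with $|x|=2$, $|y|=5$, $dx=0$, $dy=x^3$. Its cohomology is $\mathbb{Q}[x]/(x^3)$, and it is the minimal model of $\mathbb{C}P^2$. The top class is $\omega=x^2$; let $\varepsilon\colon A^4\to\mathbb{Q}$ be given by $\varepsilon(x^2)=1$. Take $B=H^*(S^2\times S^2;\mathbb{Q})$ with $d=0$ and basis $1,u_1,u_2,u_1u_2$, and let $b\colon B^4\to\mathbb{Q}$ be given by $b(u_1u_2)=1$. The morphisms $A\to B$ are
\[
\psi_{p,q}(x)=pu_1+qu_2,\qquad \psi_{p,q}(y)=0\qquad(p,q\in\mathbb{Q}),
\]
and the degree is $b(\psi_{p,q}(\omega))=2pq$. Differentiating with respect to $p$ at a point $\psi=\psi_{p,q}$ with $q\ne0$ gives the $\psi$-derivation $\theta$ with $\theta(x)=u_1$, $\theta(y)=0$, and $b(\theta(\omega))=b(2u_1\psi(x))=2q\ne0$.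

This $\theta$ is not of the form $\psi\eta$, because $\eta(x)$ is a multiple of $x$ and $u_1$ is not a multiple of $pu_1+qu_2$. Poincar\'e duality in $H(A)$ provides a map in the wrong direction instead: define $\psi_!\colon B\to H(A)$ by $\varepsilon(\psi_!(u)\,a)=b(u\,\psi(a))$ for all $a$. It is not multiplicative, but it is $H(A)$-linear, $\psi_!(u\,\psi(a))=\psi_!(u)\,a$, and by (D3) this is all that is needed to carry derivations to derivations. Here $\psi_!(u_1)=qx$ and $\psi_!(u_1u_2)=x^2$, so $\psi_!\theta$ sends $x$ to $qx$ and $x^2$ to $2qx^2$. It is induced by the $d$-derivation $\eta(x)=qx$, $\eta(y)=3qy$ of $A$, and $\varepsilon(\eta(\omega))=2q=b(\theta(\omega))$.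

In general two things must be added. The set of morphisms can be reducible and singular, so the tangent vector has to be found algebraically. And $\psi_!$ exists only on cohomology, whereas $\eta$ must be defined on $A$; we therefore map to the dual complex of $A$, where $\psi_!$ exists on the chain level, and lift back to $A$ up to homotopy.

\section{From infinitely many degrees to a derivation}\label{sec:key}

In this section $A=(\Lambda V,d)$ is a minimal algebra whose cohomology is a Poincar\'e duality algebra of formal dimension $n$. Fix a cocycle $\omega\in A^n$ whose class spans $H^n(A)$, and a linear map $\varepsilon\colon A^n\to\mathbb{Q}$ with $\varepsilon(dA^{n-1})=0$ and $\varepsilon(\omega)=1$. A $d$-derivation $\eta$ has $H^n(\eta)\ne0$ if and only if $\varepsilon(\eta(\omega))\neq0$.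

\subsection*{A tangent vector}

\begin{lemma}\label{lem:tangent}
Let $B$ be a finite-dimensional cdga with $B^{>n}=0$ and let $b\colon B^n\to\mathbb{Q}$ be linear. Suppose that $b(\psi(\omega))$ takes infinitely many values as $\psi$ ranges over the cdga morphisms $A\to B$. Then there are a morphism $\psi\colon A\to B$ and a $\psi$-derivation $\theta\colon A\to B$ of degree $0$ with $d\theta=\theta d$ and $b(\theta(\omega))\ne0$.
\end{lemma}

\begin{proof}
Since $B^{>n}=0$, morphisms of graded algebras $\Lambda V\to B$ correspond to points of the finite-dimensional vector space $\mathcal{E}=\bigoplus_{i\le n}\operatorname{Hom}(V^i,B^i)$. For each $a\in A$ the coordinates of $\psi(a)$ are polynomial functions of $\psi\in\mathcal{E}$. Hence the set $\mathcal{M}\subset\mathcal{E}$ of cdga morphisms, which is cut out by the equations $\psi(dv)=d\psi(v)$, is the zero set of a family of polynomials, and $\Delta(\psi)=b(\psi(\omega))$ is a polynomial function.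

We work with rational points throughout. Give $\mathcal{E}$ the Zariski topology, whose closed sets are the zero sets in $\mathcal{E}$ of families of polynomials with rational coefficients. By the Hilbert basis theorem, descending chains of closed sets stabilize, so $\mathcal{M}$ is a finite union of irreducible closed sets. On one of them, $Z$, the function $\Delta$ takes infinitely many values. Let $R$ be the ring of functions $Z\to\mathbb{Q}$ that are restrictions of polynomials. It is a finitely generated $\mathbb{Q}$-algebra, and it is a domain: if $rr'=0$, then $Z$ is the union of the zero sets of $r$ and $r'$, so one of them is $Z$.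

The element $\Delta\in R$ is transcendental over $\mathbb{Q}$, since otherwise its values would be roots of one non-zero polynomial. Extend $\Delta$ to a transcendence basis of the field $\operatorname{Frac}(R)$. The partial derivative with respect to $\Delta$ on the field generated by this basis extends to $\operatorname{Frac}(R)$, because in characteristic $0$ the remaining algebraic extension is separable. Multiply this derivation by a common denominator of its values on finitely many generators of $R$. The result is a $\mathbb{Q}$-linear derivation $\partial\colon R\to R$ with $\partial\Delta\ne0$. As $R$ is a ring of functions on $Z$, there is a point $\psi\in Z$ with $(\partial\Delta)(\psi)\neq0$.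

Regard $R$ as a cdga in degree $0$, and write $\mathrm{ev}_{\psi'}\colon R\to\mathbb{Q}$ for evaluation at $\psi'\in Z$. Let $\Psi\colon A\to B\otimes R$ be the tautological algebra morphism, which sends $v\in V$ to the function $\psi'\mapsto\psi'(v)$; thus $(\mathrm{id}\otimes\mathrm{ev}_{\psi'})\Psi=\psi'$ for all $\psi'\in Z$. An element of $B\otimes R$ that vanishes at every point of $Z$ is zero, and every point of $Z$ commutes with $d$, so $\Psi d=d\Psi$. Put
\[
\theta=(\mathrm{id}\otimes\mathrm{ev}_\psi)\circ(\mathrm{id}\otimes\partial)\circ\Psi .
\]
The middle map is a derivation of degree $0$ of $B\otimes R$ that commutes with $d$, and the outer maps are cdga morphisms with composite $\psi$. So $\theta$ is a $\psi$-derivation commuting with $d$. Finally $(b\otimes\mathrm{id})\Psi(\omega)=\Delta$, which gives $b(\theta(\omega))=(\partial\Delta)(\psi)\neq0$.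
\end{proof}

Poincar\'e duality played no role here. Characteristic $0$ did: over an infinite field of characteristic $p$ the function $t^p$ has infinitely many values and is killed by every derivation of the polynomial ring in $t$.

\subsection*{Transfer by duality}

\begin{lemma}\label{lem:transfer}
Let $B$ be a cdga, let $b\colon B^n\to\mathbb{Q}$ be linear with $b(dB^{n-1})=0$, let $\psi\colon A\to B$ be a morphism, and let $\theta\colon A\to B$ be a $\psi$-derivation of degree $0$ with $d\theta=\theta d$. Then $A$ has a $d$-derivation $\eta$ with $\varepsilon(\eta(\omega))=b(\theta(\omega))$.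
\end{lemma}

\begin{proof}
\emph{The dual module.} Let $P^i=\operatorname{Hom}(A^{n-i},\mathbb{Q})$ for $i\in\mathbb{Z}$, and for $p\in P^i$ set
\begin{equation}\label{eq:dual}
(dp)(a')=(-1)^{i+1}p(da'),\qquad (p\cdot a)(a')=p(aa').
\end{equation}
This is a dg $A$-module, because
\[
(dp\cdot a)(a')+(-1)^i(p\cdot da)(a')=(-1)^{i+1}p(d(aa'))+(-1)^ip(da\cdot a')=(-1)^{i+|a|+1}p(a\,da'),
\]
and the right-hand side is $(d(p\cdot a))(a')$. Dualization over a field is exact, so $H^i(P)=\operatorname{Hom}(H^{n-i}(A),\mathbb{Q})$. Define maps of degree $0$
\[
\rho\colon B\to P,\quad\rho(u)(a')=b(u\,\psi(a')),\qquad\qquad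
\kappa\colon A\to P,\quad\kappa(a)(a')=\varepsilon(aa').
\]
The map $\rho$ is $A$-linear: $\rho(u\,\psi(a))(a')=b(u\,\psi(aa'))=(\rho(u)\cdot a)(a')$. It is a chain map: for $|u|+|a'|=n-1$ the identity $b(d(u\,\psi(a')))=0$ reads $b(du\cdot\psi(a'))=(-1)^{|u|+1}b(u\,\psi(da'))$, which says $\rho(du)=d\rho(u)$. This is where $b(dB^{n-1})=0$ is used. The map $\kappa$ is the special case $B=A$, $\psi=\mathrm{id}$, $b=\varepsilon$, so it is an $A$-linear chain map too. On cohomology it sends $[a]$ to $[a']\mapsto\varepsilon(aa')$, so Poincar\'e duality says exactly that $\kappa$ is a quasi-isomorphism; this is the only use of duality. The composite $H(\kappa)^{-1}H(\rho)$ is the map $\psi_!$ of Section~\ref{sec:example}.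

By (D3), $\rho\theta\colon A\to P$ is a derivation of degree $0$ commuting with $d$. Since $\kappa$ is not surjective in general, we can lift $\rho\theta$ through $\kappa$ only up to homotopy.

\emph{Lifting.} We construct derivations $\eta\colon A\to A$ of degree $0$ and $h\colon A\to P$ of degree $-1$ with
\begin{equation}\label{eq:lift}
d\eta=\eta d,\qquad \kappa\eta-\rho\theta=dh+hd .
\end{equation}
Suppose that $\eta\colon\Lambda V^{<k}\to A$ and $h\colon\Lambda V^{<k}\to P$ are defined and satisfy \eqref{eq:lift}, and let $v$ run through a basis of $V^k$. By \eqref{eq:lower}, $\eta(dv)$ and $h(dv)$ are defined. The element $\eta(dv)$ is a cocycle, and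
\[
\kappa(\eta(dv))=\rho\theta(dv)+dh(dv)=d\bigl(\rho\theta(v)+h(dv)\bigr).
\]
Since $H(\kappa)$ is injective, $\eta(dv)=da$ for some $a\in A^k$. Then $p=\kappa(a)-\rho\theta(v)-h(dv)$ is a cocycle in $P^k$. Since $H(\kappa)$ is surjective, $p=\kappa(a_1)+dp_1$ with $da_1=0$. Put $\eta(v)=a-a_1$ and $h(v)=p_1$. Then $d\eta(v)=da=\eta(dv)$ and $\kappa\eta(v)-\rho\theta(v)=p+h(dv)-\kappa(a_1)=dh(v)+h(dv)$. Extend $\eta$ and $h$ to $\Lambda V^{\le k}$ by (D1). By (D2) and (D3), both $d\eta-\eta d$ and $\kappa\eta-\rho\theta-dh-hd$ are derivations; they vanish on generators, hence everywhere. This completes the induction.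

\emph{The top class.} Apply \eqref{eq:lift} to $\omega$ and evaluate the resulting element of $P^n=\operatorname{Hom}(A^0,\mathbb{Q})$ at $1$. We have $h(d\omega)=0$ and $(dh(\omega))(1)=\pm h(\omega)(d1)=0$. Hence $\varepsilon(\eta(\omega))=\rho\theta(\omega)(1)=b(\theta(\omega))$.
\end{proof}

The two lemmas combine to the algebraic form of Theorem~\ref{thm:key}.

\begin{proposition}\label{prop:alg}
Let $B$ be a finite-dimensional cdga with $B^{>n}=0$, and let $b\colon B^n\to\mathbb{Q}$ be linear with $b(dB^{n-1})=0$. If $b(\psi(\omega))$ takes infinitely many values as $\psi$ ranges over the cdga morphisms $A\to B$, then $A$ has a $d$-derivation $\eta$ with $H^n(\eta)\ne0$.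
\end{proposition}

\subsection*{From spaces to algebras}

\begin{proof}[Proof of Theorem~\ref{thm:key}]
Let $\beta\in H_n(Y;\mathbb{Z})$ and maps $f_j\colon Y\to X$ satisfy $f_{j*}\beta=k_j\alpha$ with infinitely many distinct integers $k_j$. Since $\alpha$ has infinite order, $\beta\ne0$. To apply Proposition~\ref{prop:alg} we need one finite-dimensional $B$ that receives all the $f_j$, so we first improve $Y$.

\emph{Reduction to a simply connected finite complex.} Represent $\beta$ by a singular cycle, and let $\Sigma$ be the finite non-empty set of singular simplices that occur in it, together with all their iterated faces. Take one standard simplex for each element of $\Sigma$ and glue these along their faces as the face relations in $\Sigma$ prescribe. This gives a finite CW complex $K$ and a map $\iota\colon K\to Y$ that is $\sigma$ on the cell belonging to $\sigma$. The cellular chain complex of $K$ is the subcomplex of the singular chain complex of $Y$ spanned by $\Sigma$, so the cycle defines $\beta_K\in H_n(K;\mathbb{Z})$ with $\iota_*\beta_K=\beta$. Since $X$ is simply connected, the restriction of $f_j\iota$ to the $1$-skeleton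 $K^{(1)}$ is homotopic to a constant map. By the homotopy extension property, $f_j\iota$ is homotopic to a map that is constant on $K^{(1)}$, that is, to $f_j'q$, where $q\colon K\to K/K^{(1)}$ is the projection. Then $f'_{j*}(q_*\beta_K)=k_j\alpha$ for all $j$. The complex $K/K^{(1)}$ does not depend on $j$; it has one $0$-cell and no $1$-cells, so it is simply connected. We may therefore assume that $Y$ is a simply connected finite CW complex.

\emph{Passage to models.} Let $\Lambda W$ be the minimal model of $Y$ and let $\varphi_j\colon A\to\Lambda W$ be a Sullivan representative of $f_j$. Then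
\[
\langle[\varphi_j(\omega)],\beta\rangle=\langle[\omega],f_{j*}\beta\rangle=k_j\langle[\omega],\alpha\rangle .
\]
Here $\langle[\omega],\alpha\rangle\ne0$: some rational class pairs non-trivially with $\alpha$ because $\alpha$ has infinite order, and $H^n(X;\mathbb{Q})=\mathbb{Q}[\omega]$. The subspace $(\Lambda W)^{>n}$ is an ideal closed under $d$, so $B=\Lambda W/(\Lambda W)^{>n}$ is a finite-dimensional cdga. The functional $\langle\,\cdot\,,\beta\rangle$ on the subspace $H^n(\Lambda W)\subset(\Lambda W)^n/d(\Lambda W)^{n-1}$ extends to the whole quotient, and the extension is a linear map $b\colon B^n\to\mathbb{Q}$ with $b(dB^{n-1})=0$. For the composites $\psi_j\colon A\to\Lambda W\to B$ we get $b(\psi_j(\omega))=k_j\langle[\omega],\alpha\rangle$, which takes infinitely many values. Proposition~\ref{prop:alg} applies.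
\end{proof}

The assumption on the order of $\alpha$ cannot be dropped: $\alpha=0$ is flexible on every space, including the realization of the algebra constructed next.

\section{An algebra whose derivations kill the top class}\label{sec:algebra}

We look for a minimal algebra with Poincar\'e duality cohomology on which no $d$-derivation rescales the generators. If $\eta$ multiplies each generator by a scalar, its weight, then $d\eta=\eta d$ says that every monomial in $dv$ has the weight of $v$. So we want differentials with enough monomials to make this linear system overdetermined. The following algebra of Arkowitz--Lupton type achieves this.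

Let $A=\Lambda(x_1,x_2,y_1,y_2,y_3,z)$ with generators of degrees $2,4,9,11,13,35$, and set $dx_1=dx_2=0$,
\[
dy_1=x_1^3x_2,\qquad dy_2=x_1^2x_2^2,\qquad dy_3=x_1x_2^3 .
\]
The elements $u=x_1y_2-x_2y_1$ of degree $13$ and $u'=x_1y_3-x_2y_2$ of degree $15$ are cocycles, since $x_1\,dy_2=x_1^3x_2^2=x_2\,dy_1$ and $x_1\,dy_3=x_1^2x_2^3=x_2\,dy_2$. As $y_2^2=0$, their product is
\[
uu'=x_2^2y_1y_2-x_1x_2y_1y_3+x_1^2y_2y_3 ,
\]
and the Leibniz rule gives
\begin{equation}\label{eq:triple}
d(y_1y_2y_3)=x_1^3x_2y_2y_3-x_1^2x_2^2y_1y_3+x_1x_2^3y_1y_2=x_1x_2\,uu'.
\end{equation}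
Put
\[
\nu=x_2^2uu'=x_2^4y_1y_2-x_1x_2^3y_1y_3+x_1^2x_2^2y_2y_3,\qquad dz=\nu+x_1^{18}+x_2^9 .
\]
All three summands of $dz$ are cocycles of degree $36$. So the derivation $d^2$ vanishes on generators, hence everywhere, and $A$ is a minimal algebra.

Let $S=\mathbb{Q}[x_1,x_2]$. Then $A$ is a free $S$-module on the $16$ square-free monomials $e_J$ in the odd generators, indexed by the subsets $J\subset\{y_1,y_2,y_3,z\}$, and $d$ is $S$-linear.

\begin{lemma}\label{lem:pd}
$H(A)$ is a Poincar\'e duality algebra of formal dimension $64$.
\end{lemma}

Once $H(A)$ is known to be finite-dimensional, $A$ is elliptic and duality also follows from \cite{Halperin} and \cite[\S38]{FHT}. We give a direct proof.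

\begin{proof}
\emph{Finiteness.} Since $S$ is Noetherian, $H(A)$ is a finitely generated $S$-module. It is annihilated by $x_1^3x_2=dy_1$. In $H(A)$ we have $[x_1^{18}+x_2^9]=-[\nu]$, and $\nu^2=0$ because $u$ has odd degree. So $(x_1^{18}+x_2^9)^2$ annihilates $H(A)$. Modulo $x_1^3x_2$,
\[
x_1^3(x_1^{18}+x_2^9)^2\equiv x_1^{39},\qquad x_2(x_1^{18}+x_2^9)^2\equiv x_2^{19}.
\]
Thus $H(A)$ is finitely generated over $S/(x_1^{39},x_2^{19})$, hence finite-dimensional.

\emph{Trading $S$ for its dual.} The exterior part of $A$ is self-dual, but $S$ is not: its dual is spanned by monomials with negative exponents. Finiteness lets us pass from one to the other at the cost of a shift by $2$. Let $S_1=S[x_1^{-1}]$, $S_2=S[x_2^{-1}]$, $S_{12}=S[(x_1x_2)^{-1}]$, and $I=S_{12}/(S_1+S_2)$. Comparing monomial bases $x_1^ix_2^j$ shows that $I$ has the basis given by $i,j<0$, and that the sequences of graded $S$-modules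
\[
0\to S\to S_1\to S_1/S\to0,\qquad 0\to S_1/S\to S_{12}/S_2\to I\to0
\]
are exact. For a graded $S$-module $Q$, the complex $(A\otimes_SQ,d\otimes\mathrm{id})$ is a dg $A$-module with $(a\otimes\xi)\cdot c=ac\otimes\xi$, and $A\otimes_S-$ is exact because $A$ is free. Localization is exact and $x_1,x_2$ act nilpotently on $H(A)$, so $A\otimes_SS_1$, $A\otimes_SS_2$ and $A\otimes_SS_{12}$ are acyclic; then so is $A\otimes_S(S_{12}/S_2)$. The connecting homomorphisms of the two sequences are therefore isomorphisms
\begin{equation}\label{eq:connect}
H^{i-2}(A\otimes_SI)\to H^{i-1}(A\otimes_S(S_1/S))\to H^i(A).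
\end{equation}
They are right $H(A)$-linear: if $\tilde m$ lifts a cocycle $m$ and $dc=0$, then $\tilde m\cdot c$ lifts $m\cdot c$ and $d(\tilde m\cdot c)=d\tilde m\cdot c$.

\emph{The pairing.} Let $\tau\colon A\to S$ be the coefficient of $y_1y_2y_3z$; it is $S$-linear of degree $-68$. We have $\tau d=0$: indeed $de_J=\sum_{v\in J}\pm(dv)\,e_{J\setminus\{v\}}$, and the term for $v$ does not involve $v$. Let $\operatorname{Res}\colon I\to\mathbb{Q}$ be the coefficient of $x_1^{-1}x_2^{-1}$, a monomial of degree $-6$. Let $P$ be the dual module \eqref{eq:dual} with $n=64$, and define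
\[
\chi\colon(A\otimes_SI)^{i-2}\to P^i=\operatorname{Hom}(A^{64-i},\mathbb{Q}),\qquad
\chi(a\otimes\xi)(a')=\operatorname{Res}(\tau(aa')\,\xi).
\]
The degrees match: $\tau(aa')\xi$ has degree $(i-2)+(64-i)-68=-6$. The map $\chi$ is right $A$-linear by the form of the two actions. It is a chain map: $\tau(d(aa'))=0$ gives $\tau(da\cdot a')=(-1)^{|a|+1}\tau(a\,da')$, and $|a|\equiv i \pmod 2$ because $|\xi|$ is even. It is bijective: $\tau(e_Je_{J'})$ is $\pm1$ if $J'$ is the complement $J^c$ of $J$ and $0$ otherwise, so $\chi$ sends the basis element $e_J\otimes x_1^{-k}x_2^{-l}$ to $\pm$ the functional dual to $x_1^{k-1}x_2^{l-1}e_{J^c}$ in the monomial basis of the finite-dimensional space $A^{64-i}$.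

Together with \eqref{eq:connect} we obtain right $H(A)$-linear isomorphisms $\Phi\colon H^i(A)\to\operatorname{Hom}(H^{64-i}(A),\mathbb{Q})$. Hence $H^i(A)=0$ for $i>64$ and $H^{64}(A)\cong\mathbb{Q}$. With $\epsilon=\Phi(1)$, linearity gives $\Phi(c)(c')=\epsilon(cc')$, so the product pairings are perfect.
\end{proof}

\begin{lemma}\label{lem:nilp}
Every $d$-derivation $\eta$ of $A$ is locally nilpotent. Hence $H^{64}(\eta)=0$.
\end{lemma}

\begin{proof}
Listing the monomials of degrees $2,4,9,11,13,35$ gives
\begin{align*}
\eta x_1&=t_1x_1, & \eta x_2&=t_2x_2+r_0x_1^2,\\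
\eta y_1&=c_1y_1, & \eta y_2&=c_2y_2+r_1x_1y_1,\\
\eta y_3&=c_3y_3+r_2x_1y_2+r_3x_2y_1+r_4x_1^2y_1, &
\eta z&=\lambda z+\mu\,x_1y_1y_2y_3+p_1y_1+p_2y_2+p_3y_3,
\end{align*}
with rational coefficients and $p_i\in S$. The equation $\eta(dv)=d\eta(v)$ for $v=y_1,y_2,y_3$, taken in this order, reads
\begin{align*}
(3t_1+t_2)\,x_1^3x_2+r_0x_1^5&=c_1x_1^3x_2,\\
(2t_1+2t_2)\,x_1^2x_2^2&=c_2x_1^2x_2^2+r_1x_1^4x_2,\\
(t_1+3t_2)\,x_1x_2^3&=c_3x_1x_2^3+(r_2+r_3)\,x_1^3x_2^2+r_4x_1^5x_2,
\end{align*}
where $r_0=0$ from the first line was used in the other two. So $r_0=r_1=r_4=0$, $r_3=-r_2$, and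
\[
c_1=3t_1+t_2,\qquad c_2=2t_1+2t_2,\qquad c_3=t_1+3t_2,\qquad \eta y_3=c_3y_3+r_2u .
\]
Since $t_1+c_2=t_2+c_1=3t_1+2t_2$ and $t_1+c_3=t_2+c_2=2t_1+3t_2$, we get
\[
\eta u=(3t_1+2t_2)\,u,\qquad \eta u'=(2t_1+3t_2)\,u'+r_2x_1u .
\]
Because $u^2=0$, this yields $\eta\nu=(2t_2+3t_1+2t_2+2t_1+3t_2)\,\nu=(5t_1+7t_2)\,\nu$. Using \eqref{eq:triple}, the equation for $z$ is
\[
(5t_1+7t_2)\,x_2^2uu'+18t_1x_1^{18}+9t_2x_2^9
=(\lambda x_2^2+\mu x_1^2x_2)\,uu'+\lambda(x_1^{18}+x_2^9)+\sum_ip_i\,dy_i .
\]
Compare the parts that are quadratic in the $y_i$. As $uu'\ne0$ in the free $S$-module $A$, we get $\mu=0$ and $\lambda=5t_1+7t_2$. In the part lying in $S$, each $dy_i$ is divisible by $x_1x_2$, so the coefficients of $x_1^{18}$ and $x_2^9$ give $\lambda=18t_1=9t_2$. Hence $t_2=2t_1$ and $18t_1=\lambda=19t_1$, so $t_1=t_2=\lambda=0$ and $c_1=c_2=c_3=0$.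

Thus $\eta$ kills $x_1,x_2,y_1,y_2$ and therefore $u$. Moreover $\eta y_3=r_2u$, so $\eta^2y_3=0$, and $\eta^2z=r_2p_3u$, so $\eta^3z=0$. The formula $\eta^m(aa')=\sum_i\binom{m}{i}\eta^i(a)\,\eta^{m-i}(a')$ shows that the elements killed by a power of $\eta$ form a subalgebra. It contains the generators, so $\eta$ is locally nilpotent. Then $H^{64}(\eta)$ is a nilpotent endomorphism of a one-dimensional space, so it is $0$.
\end{proof}

\begin{remark}\label{rem:nu}
The term $\nu$ is what creates the mismatch between $18$ and $19$. Give $x_1,x_2,y_1,y_2,y_3$ the weights $1,2,5,6,7$, so that $d$ preserves weights on these generators. Then $x_1^{18}+x_2^9$ has weight $18$ and $\nu$ has weight $19$. If $\nu$ is deleted from $dz$, the proof of Lemma~\ref{lem:pd} still applies, but now $z$ can be given weight $18$. Multiplication by the weight is then a $d$-derivation, and it acts on $H^{64}$ by a positive number because all generators have positive weight.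
\end{remark}

\section{The manifold}\label{sec:manifold}

We do not need a manifold whose minimal model is $A$. By Lemma~\ref{lem:push} it suffices to find a simply connected manifold that maps to the realization of $A$ with non-trivial image of the fundamental class in rational homology. This is why Theorem~\ref{thm:key} is stated for spaces.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $A$ be the algebra of Section~\ref{sec:algebra} and let $X=|A|$ be its realization (R3). Since $H^{64}(X;\mathbb{Q})\cong\mathbb{Q}$, there is a class $\gamma\in H_{64}(X;\mathbb{Z})$ of infinite order. It comes from a finite subcomplex of $X$. By Thom's theorem \cite{Thom}, a non-zero multiple of any integral homology class of a finite complex is the image of the fundamental class of an oriented closed smooth manifold. So there are $m\ne0$, an oriented closed smooth $64$-manifold $N_0$ and a map $g_0\colon N_0\to X$ with $g_{0*}[N_0]=m\gamma$. As $m\gamma\neq0$, the manifold $N_0$ is non-empty.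

We make $N_0$ simply connected by surgery without changing the class in $X$. Given $g'\colon N'\to X$ and an embedding $S^{i}\times D^{64-i}\subset N'$, attach the handle $D^{i+1}\times D^{64-i}$ to $N'\times[0,1]$ along $N'\times\{1\}$. Suppose that the resulting manifold $W$ is oriented compatibly with $N'$, and let $N''$ be its other boundary component. The handle retracts onto the union of $S^i\times D^{64-i}$ and the core $D^{i+1}\times\{0\}$. Hence $g'$ extends to $W$ as soon as $g'|_{S^i\times\{0\}}$ extends to $D^{i+1}$, which holds for $i=0,1$ because $X$ is simply connected. The class $[N'']-[N']$ vanishes in $H_{64}(W;\mathbb{Z})$, so $[N'']$ and $[N']$ have the same image in $X$.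

First take $i=0$ and two discs in different components, parametrized so that the orientation extends over the handle; this replaces two components by their connected sum. After finitely many steps the manifold $N'$ is connected, with finitely generated fundamental group. Now take $i=1$. A generator of $\pi_1(N')$ is freely homotopic to an embedded circle by general position. Its normal bundle is an orientable vector bundle over a circle, hence trivial, so the circle has a neighborhood $S^1\times D^{63}$; this attaching region is connected, so the orientation extends over the handle. Removing the neighborhood does not change $\pi_1$, since the circle has codimension at least $3$. Gluing in $D^2\times S^{62}$, which is simply connected, along $S^1\times S^{62}$ divides $\pi_1$ by the normal subgroup generated by the circle, by van Kampen's theorem. After one surgery for each generator we obtain an oriented closed simply connected smooth manifold $N$ and a map $g\colon N\to X$ with $g_*[N]=m\gamma$, a class of infinite order.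

If $N$ were weakly flexible, then $m\gamma$ would be weakly flexible by Lemma~\ref{lem:push} with $c=1$. By Lemma~\ref{lem:pd} and Theorem~\ref{thm:key}, $A$ would have a $d$-derivation $\eta$ with $H^{64}(\eta)\ne0$, contradicting Lemma~\ref{lem:nilp}.
\end{proof}

\section{Characterization of weak flexibility}\label{sec:class}

Let $M$, $A$ and $E$ be as in Theorem~\ref{thm:class}, and choose $\omega$ and $\varepsilon$ as in Section~\ref{sec:key}. We prove $(1)\Rightarrow(2)\Rightarrow(3)\Rightarrow(4)\Rightarrow(1)$ and $(2)\Leftrightarrow(5)$. The last sentence of the theorem then follows from (R1), since (2) is a property of the isomorphism type of $A$.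

\subsection*{(1) implies (2)} This is Theorem~\ref{thm:key} with $X=M$ and $\alpha=[M]$.

\subsection*{(2) implies (3)}
A derivation is algebraic data, and we must produce maps of spaces from it. The free loop space is the right domain because its model is universal for derivations of $A$. We recall the model from \cite{VPS}; see also \cite[\S5.3]{FOT}. Let $sV$ be the graded vector space with $(sV)^i=V^{i+1}$. On $\Lambda(V\oplus sV)$ let $s$ be the derivation of degree $-1$ with $s(v)=sv$ and $s(sv)=0$, and let $\delta$ be the differential determined by $\delta|_V=d$ and $\delta s=-s\delta$. Then $(\Lambda(V\oplus sV),\delta)$ is a model of $LM$; in particular its cohomology is $H^*(LM;\mathbb{Q})$. With $\Lambda e$, $|e|=1$, as the model of $S^1$, the evaluation $E$ is modelled, up to the sign of $e$, by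
\[
A\to\Lambda(V\oplus sV)\otimes\Lambda e,\qquad a\mapsto a+e\,s(a).
\]
Only the second term pairs with classes $\gamma\times[S^1]$, so $\langle[\omega],E_*(\gamma\times[S^1])\rangle=\pm\langle[s\omega],\gamma\rangle$. Since $H^{n-1}(LM;\mathbb{Q})=\operatorname{Hom}(H_{n-1}(LM;\mathbb{Z}),\mathbb{Q})$, it suffices to show that $s\omega$ is not $\delta$-exact.

Think of $A$ as functions, of $\Lambda(V\oplus sV)$ as differential forms with exterior derivative $s$, and of $\eta$ as a vector field. The contraction with $\eta$ is the derivation $\iota$ of degree $+1$ of $\Lambda(V\oplus sV)$ with $\iota(v)=0$ and $\iota(sv)=\eta(v)$. It vanishes on $A$. By (D2), $\iota s+s\iota$ is a derivation of degree $0$; its restriction to $A$ is $\iota s$, which agrees with $\eta$ on $V$. Hence $\iota s=\eta$ on $A$. Again by (D2), $\iota\delta+\delta\iota$ is a derivation. It vanishes on $v$ because $dv\in A$, and on $sv$ because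
\[
\iota\delta(sv)+\delta\iota(sv)=-\iota s(dv)+d\eta(v)=-\eta(dv)+d\eta(v)=0 .
\]
So $\iota\delta=-\delta\iota$. Finally, the algebra morphism $\pi\colon\Lambda(V\oplus sV)\to A$ with $\pi(v)=v$ and $\pi(sv)=0$ satisfies $\pi\delta=d\pi$, since $\delta(sv)=-s(dv)$ lies in the ideal generated by $sV$. If $s\omega=\delta w$, then
\[
\eta(\omega)=\pi\iota s(\omega)=\pi\iota\delta(w)=-d(\pi\iota w),
\]
contradicting $H^n(\eta)\neq0$.

\subsection*{(3) implies (4), and (4) implies (1)}
Let $E_*(\gamma\times[S^1])=c[M]$ with $c\ne0$, and put $\beta=\gamma\times[S^1]$. The self-map $\mathrm{id}\times(\zeta\mapsto\zeta^k)$ of $LM\times S^1$ sends $\beta$ to $k\beta$ for each $k\in\mathbb{Z}$, so $\beta$ is flexible. This gives (4). If $f_*\beta=c[M]$ with $c\neq0$ and $\beta$ flexible, then $[M]$ is weakly flexible by Lemma~\ref{lem:push}.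

\subsection*{(5) implies (2)}
Apply Proposition~\ref{prop:alg} with $B=A/A^{>n}$ and $b=\varepsilon$. For an endomorphism $\varphi$ of $A$, the composite $\psi\colon A\to A\to B$ has $b(\psi(\omega))$ equal to the degree of $\varphi$.

\subsection*{(2) implies (5)}
Let $\eta$ act on $H^n(A)$ by $t\in\mathbb{Q}$, $t\ne0$. The exponential of $\eta$ is not defined over $\mathbb{Q}$. One can instead consider the linear algebraic group of automorphisms of $\Lambda V^{\le n}$ and use the density of rational points in its identity component \cite[18.3]{Borel}. We argue directly, by turning the eigenvalues of $\eta$ into an integral grading.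

Let $A'=\Lambda V^{\le n}$. It is a sub-cdga by \eqref{eq:lower}, it is stable under $\eta$, and it agrees with $A$ in degrees $\le n$, so $H^n(A')=H^n(A)$. Let $\mathbb{K}$ be the splitting field of the characteristic polynomial of $\eta$ on $A^{\le n}$, let $G$ be its Galois group over $\mathbb{Q}$, and let $\Gamma\subset\mathbb{K}$ be the additive subgroup generated by the roots; $G$ preserves $\Gamma$. Extend $d$ and $\eta$ linearly to $A'_{\mathbb{K}}=A'\otimes\mathbb{K}$, and for $\lambda\in\mathbb{K}$ let $A'_\lambda$ be the graded subspace of elements killed by a power of $\eta-\lambda$. Then $dA'_\lambda\subset A'_\lambda$, and $A'_\lambda A'_\mu\subset A'_{\lambda+\mu}$ because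
\[
(\eta-\lambda-\mu)^m(aa')=\sum_i\binom{m}{i}(\eta-\lambda)^i(a)\,(\eta-\mu)^{m-i}(a').
\]
The space $A^{\le n}\otimes\mathbb{K}$ is the sum of its generalized eigenspaces and generates $A'_{\mathbb{K}}$, so $A'_{\mathbb{K}}=\bigoplus_{\lambda\in\Gamma}A'_\lambda$.

Since $\Gamma$ is finitely generated, there is an integer $l\ge1$ such that $w=l\cdot\operatorname{Tr}_{\mathbb{K}/\mathbb{Q}}$ maps $\Gamma$ to $\mathbb{Z}$. For $q\in\mathbb{Q}^\times$ let $\varphi_q$ be multiplication by $q^{w(\lambda)}$ on $A'_\lambda$. As $w$ is additive, $\varphi_q$ is a $\mathbb{K}$-algebra automorphism of degree $0$, and it commutes with $d$. An element $\sigma\in G$ acts on $A'_{\mathbb{K}}$ through $\mathbb{K}$, commutes with $\eta$, and so maps $A'_\lambda$ onto $A'_{\sigma\lambda}$. Since $w(\sigma\lambda)=w(\lambda)$ and $q$ is rational, $\varphi_q$ commutes with $G$ and preserves the invariants $(A'_{\mathbb{K}})^G=A'$. Write $\omega=\sum_\lambda\omega_\lambda$ with $\omega_\lambda\in A'_\lambda$; each $\omega_\lambda$ is a cocycle. A power of $H^n(\eta)-\lambda=t-\lambda$ kills $[\omega_\lambda]$, so $[\omega_\lambda]=0$ for $\lambda\ne t$.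 Thus $t\in\Gamma$, $[\omega]=[\omega_t]$, and $\varphi_q$ acts on $H^n(A')$ by $q^{w(t)}$ with $w(t)=l\,[\mathbb{K}:\mathbb{Q}]\,t\ne0$. These numbers take infinitely many values.

It remains to extend $\varphi=\varphi_q\colon A'\to A$ to an endomorphism of $A$. Suppose that $\varphi$ is defined on $\Lambda V^{<k}$ with $k>n$. For $v$ in a basis of $V^k$, the cocycle $\varphi(dv)$ has degree $k+1>n$, so it is exact; choose $\varphi(v)$ with $d\varphi(v)=\varphi(dv)$. This completes the proof of Theorem~\ref{thm:class}.

\begin{remark}\label{rem:formal}
Call $M$ \emph{formal} if there is a quasi-isomorphism $\psi\colon A\to B=(H^*(M;\mathbb{Q}),0)$. Then $\theta(a)=|a|\,\psi(a)$ is a $\psi$-derivation with $\theta d=0=d\theta$, since $\psi d=0$. For $b\colon B^n\to\mathbb{Q}$ with $b(\psi(\omega))=1$ we have $b(\theta(\omega))=n\neq0$. Lemma~\ref{lem:transfer} gives condition (2), so formal oriented closed simply connected manifolds of positive dimension are weakly flexible. In particular, the manifold of Theorem~\ref{thm:main} is not formal.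
\end{remark}

\section{Products, connected sums and semi-norms}\label{sec:cor}

\begin{corollary}\label{cor:product}
Let $M,M'$ be oriented closed simply connected manifolds of positive dimensions $n,n'$. Then $M\times M'$ is strongly inflexible if and only if both $M$ and $M'$ are.
\end{corollary}

\begin{proof}
Let $M$ be weakly flexible, and take $\gamma$ with $E_*(\gamma\times[S^1])=c[M]$, $c\ne0$, as in Theorem~\ref{thm:class}(3). The class $\gamma\times[M']\times[S^1]$ on $LM\times M'\times S^1$ is flexible by the power maps of $S^1$, and the map $(\ell,m',\zeta)\mapsto(E(\ell,\zeta),m')$ sends it to $\pm c[M\times M']$. By Lemma~\ref{lem:push}, $M\times M'$ is weakly flexible. The roles of $M$ and $M'$ are symmetric.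

Conversely, let $M\times M'$ be weakly flexible. Let $A,A'$ be the minimal models of $M,M'$, with top cocycles $\omega,\omega'$. By (R1) and Theorem~\ref{thm:class}, $A\otimes A'$ has a $d$-derivation $\eta$ such that $\eta(\omega\omega')=\eta(\omega)\omega'+\omega\,\eta(\omega')$ is not exact. After exchanging the factors if necessary, $[\eta(\omega)][\omega']\ne0$. Let $\pi\colon A\otimes A'\to A$ be the cdga morphism that is the identity on $A$ and kills the elements of positive degree of $A'$. Then $\eta_1=\pi\eta|_A$ is a $d$-derivation of $A$. Decompose $[\eta(\omega)]$ in $\bigoplus_iH^{n-i}(A)\otimes H^i(A')$. The components with $i>0$ are killed by $[\omega']$, since $H^{i+n'}(A')=0$, and the component with $i=0$ is $[\eta_1(\omega)]\otimes1$. So $H^n(\eta_1)\ne0$, and $M$ is weakly flexible by Theorem~\ref{thm:class}.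
\end{proof}

\begin{corollary}\label{cor:sum}
If $M$ is strongly inflexible and $g\colon M'\to M$ is a map of non-zero degree between oriented closed connected $n$-manifolds, then $M'$ is strongly inflexible. In particular, with $N$ from Theorem~\ref{thm:main}, the connected sum $N\#M'$ is strongly inflexible for every oriented closed simply connected $64$-manifold $M'$. Strongly inflexible simply connected manifolds exist in every dimension $64k$, $k\ge1$.
\end{corollary}

\begin{proof}
The first statement is Lemma~\ref{lem:push} with $c=\deg g$. The map $N\#M'\to N$ that collapses the summand $M'$ to a point has degree $1$. The $k$-fold product $N\times\dots\times N$ is strongly inflexible by Corollary~\ref{cor:product} and induction on $k$.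
\end{proof}

\begin{corollary}\label{cor:seminorm}
There is a finite functorial semi-norm on $H_{64}(\,\cdot\,;\mathbb{R})$ on all topological spaces that is non-zero on the fundamental class of a simply connected closed manifold.
\end{corollary}

\begin{proof}
Let $N$ be as in Theorem~\ref{thm:main}. For a map $f\colon X\to N$ define the linear functional $t_f$ on $H_{64}(X;\mathbb{R})$ by $f_*\alpha=t_f(\alpha)[N]$, and put $\sigma(\alpha)=\sup_f|t_f(\alpha)|$. A supremum of absolute values of linear functionals is a semi-norm with values in $[0,\infty]$. For $g\colon X\to X'$ and $f'\colon X'\to N$ we have $t_{f'}(g_*\alpha)=t_{f'g}(\alpha)$, so $\sigma(g_*\alpha)\le\sigma(\alpha)$. If $\alpha$ is the image of an integral class $\beta$, then all $t_f(\alpha)$ lie in the finite set $D(\beta,[N])$, so $\sigma(\alpha)<\infty$. Such classes span $H_{64}(X;\mathbb{R})=H_{64}(X;\mathbb{Z})\otimes\mathbb{R}$, so $\sigma$ is finite. The identity of $N$ gives $\sigma([N])\ge1$.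
\end{proof}

\begin{thebibliography}{9}

\bibitem{Borel}
Borel, \emph{Linear Algebraic Groups}.

\bibitem{FHT}
F\'elix, Halperin and Thomas, \emph{Rational Homotopy Theory}.

\bibitem{FOT}
F\'elix, Oprea and Tanr\'e, \emph{Algebraic Models in Geometry}.

\bibitem{Halperin}
Halperin, Trans. AMS 230 (1977).

\bibitem{Loeh}
Clara Loeh, \emph{Finite functorial semi-norms and representability}, arXiv:1404.6557 (2014).

\bibitem{Thom}
Thom, Comment. Math. Helv. 28 (1954).

\bibitem{VPS}
Vigu\'e-Poirrier and Sullivan, J. Differential Geom. 11 (1976), 633--644.

\end{thebibliography}
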